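\title{Triangles in graphs with large chromatic number and few edges}

\begin{abstract}
We prove that there is an absolute constant $c>0$ such that every graph with chromatic number at least $r$ and at most $cr^3\log^2r$ edges contains at least $\binom r3$ triangles. This confirms a conjecture posed by Fox, Tidor and Zhang, and the order $r^3\log^2r$ cannot be improved. For large $r$ we show more: such a graph contains $K_r$ or has at least $\binom r3+r^2-5r+5$ triangles, the number of triangles in the join of $K_{r-3}$ and a $5$-cycle. The proof combines the inequality $6t+2m\ge\rho(\rho-1)^2$ for graphs with $m$ edges, $t$ triangles and fractional chromatic number $\rho$, a stability analysis of this inequality, and list coloring of locally sparse graphs.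
\end{abstract}

\section{Introduction}

Graphs are finite and simple, and $\log$ is the natural logarithm. We write $n(G)$, $m(G)$ and $t(G)$ for the numbers of vertices, edges and triangles (copies of $K_3$) of a graph $G$, and $\chi(G)$ and $\alpha(G)$ for its chromatic number and independence number.

The cheapest way to force chromatic number $r$, measured in edges, is the complete graph:
\begin{equation}\label{eq:edges}
\chi(G)\ge r\quad\Longrightarrow\quad m(G)\ge\tbinom r2 ,
\end{equation}
since any two classes of a coloring with $\chi(G)$ colors are joined by an edge (otherwise they could be merged). Measured in triangles, $K_r$ is far from cheapest. The cycle $C_5$ has chromatic number $3$ and no triangle, and Theorem~\ref{thm:sharp} below supplies triangle-free graphs with $\chi\ge r$ for all large $r$. These graphs pay in edges: $C_5$ has five edges instead of three, and the graphs of Theorem~\ref{thm:sharp} may have $Cr^3\log^2r$ edges instead of about $r^2/2$. So fix a budget of edges and ask for the least number of triangles in a graph with $\chi\ge r$. It is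 at most $\binom r3$ as soon as $K_r$ is affordable, and it is $0$ once the budget reaches $Cr^3\log^2r$. One might expect a gradual descent in between.

The most direct attempt to interpolate fails. The \emph{join} $G_1\vee G_2$ is obtained from disjoint copies of $G_1$ and $G_2$ by adding all edges between them; no color can be used on both sides, so $\chi(G_1\vee G_2)=\chi(G_1)+\chi(G_2)$. Keep a clique $K_a$ and replace the remaining $K_k$ of $K_r=K_a\vee K_k$ by a graph $F$ with $\chi(F)=k$. Sorting triangles by the number of their vertices in $K_a$ gives $t(K_a\vee F)=\binom a3+\binom a2n(F)+a\,m(F)+t(F)$. Subtracting the same formula for $F=K_k$ yields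
\begin{equation}\label{eq:join}
t(K_a\vee F)-\tbinom r3=\big(n(F)-k\big)\tbinom a2+\big(m(F)-\tbinom k2\big)a+t(F)-\tbinom k3,\qquad r=a+k .
\end{equation}
The replacement saves at most $\binom k3$ triangles, while every additional vertex costs $\binom a2$ and every additional edge costs $a$. In the smallest case $F=C_5$, $k=3$, $a=r-3$, we find
\begin{equation}\label{eq:c5}
t(K_{r-3}\vee C_5)-\tbinom r3=2\tbinom a2+2a-1=a^2+a-1=r^2-5r+5 ,
\end{equation}
which is positive for $r\ge4$. This suggests that there is no gradual descent, and that $\binom r3$ remains the minimum until the budget is within a constant factor of the triangle-free constructions. That is the content of a conjecture posed by Fox, Tidor and Zhang~\cite{FTZ}, which we prove.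

\begin{theorem}\label{thm:main}
There is an absolute constant $c>0$ such that for every positive integer $r$, every graph $G$ with $\chi(G)\ge r$ and at most $cr^3\log^2r$ edges has at least $\binom r3$ triangles.
\end{theorem}

Another base of the logarithm only changes $c$. For large $r$ we determine the extremal structure and the gap above it.

\begin{theorem}\label{thm:strong}
There are absolute constants $c>0$ and $r_0$ such that the following holds for $r\ge r_0$. Let $G$ be a graph with $\chi(G)\ge r$ and $m(G)\le cr^3\log^2r$. Then either $G\supseteq K_r$, or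
\[
t(G)\ \ge\ \tbinom r3+r^2-5r+5\ =\ t(K_{r-3}\vee C_5).
\]
If $G\not\supseteq K_r$ and equality holds, then $G\supseteq K_{r-3}\vee C_5$. In particular, $t(G)=\binom r3$ forces $G\supseteq K_r$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:strong}]
We may assume $r_0\ge4$, so that $r^2-5r+5>0$ for $r\ge r_0$; both alternatives of Theorem~\ref{thm:strong} then give $t(G)\ge\binom r3$. For $r\le2$ we have $\binom r3=0$. Finally, decrease $c$ so that $cr^3\log^2r<\binom r2$ for the finitely many $r$ with $3\le r<r_0$. By~\eqref{eq:edges}, no graph satisfies the hypotheses for these $r$.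
\end{proof}

The order of the edge bound is sharp. The next theorem is not used in the other proofs.

\begin{theorem}\label{thm:sharp}
There is a constant $C$ such that for all large $r$ there is a triangle-free graph with $\chi\ge r$ and at most $Cr^3\log^2r$ edges.
\end{theorem}

\begin{proof}
Kim~\cite{Kim} proved that for all large $n$ there is a triangle-free graph $G$ on $n$ vertices with $\alpha(G)\le9\sqrt{n\log n}$. Neighborhoods in $G$ are independent, so all degrees are at most $\alpha(G)$ and $m(G)\le n\alpha(G)/2\le4.5\,n^{3/2}\sqrt{\log n}$. Color classes are independent, so $\chi(G)\ge n/\alpha(G)\ge\frac19\sqrt{n/\log n}$. Take $n=\lceil1000r^2\log r\rceil$. For large $r$ we have $\log n\le3\log r$, so $\chi(G)\ge\frac19\sqrt{1000r^2/3}\ge r$ and $m(G)=O\big(r^3(\log r)^{3/2}(\log r)^{1/2}\big)$.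
\end{proof}

The starting point of the proof of Theorem~\ref{thm:strong} is an inequality for the fractional chromatic number $\chi_f$, whose definition is recalled in Section~\ref{sec:prelim}.

\begin{theorem}\label{thm:frac}
Every graph with at least one vertex, $m$ edges, $t$ triangles and fractional chromatic number $\rho$ satisfies $6t+2m\ge\rho(\rho-1)^2$, with equality for $K_r$.
\end{theorem}

If $m=o(\rho^3)$, this gives $t\ge(1-o(1))\binom\rho3$. Three things separate it from Theorem~\ref{thm:strong}, and they organize the paper.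

First, our graphs may have far more than $r^3$ edges, and then Theorem~\ref{thm:frac} says nothing about $t$. We split the vertices by the number of triangles through them. In a graph with about $r^3/6$ triangles, only $O(r)$ vertices lie in $\eta r^2$ or more triangles; these \emph{dense} vertices span $O(r^2)$ edges, which is negligible. The remaining vertices can be colored, even from lists, with $\varepsilon r$ colors (Lemma~\ref{lem:sparse}). Apart from the crude consequence $n(G)\le r^4$, this lemma is the only place where the edge bound is used.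

Second, $\chi_f$ may be smaller than $\chi$. On the dense part we color greedily, and Theorem~\ref{thm:frac} shows that each color class lowers $(6t+2m)^{1/3}$ by about one. If $\chi_f$ were noticeably below $r$, the first classes would do better and the dense part would need noticeably fewer than $r$ colors. So $\chi_f\approx r$, and Theorem~\ref{thm:frac} is nearly tight on the dense part.

Third, we want an exact bound. Near equality produces a near-clique on about $r$ vertices. If $G$ is critical, list coloring shows that it has few other vertices, and critical graphs with at most $1.1r$ vertices are handled by a theorem of Gallai and~\eqref{eq:join}.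

Section~\ref{sec:frac} proves Theorem~\ref{thm:frac} and two variants, Section~\ref{sec:list} the list coloring lemmas, Section~\ref{sec:small} the exact bound for small critical graphs, and Section~\ref{sec:proof} Theorem~\ref{thm:strong}.

\section{Preliminaries}\label{sec:prelim}

\subsection{Notation}
For a vertex $v$ of a graph $H$, let $N(v)$ be its neighborhood, $N[v]=N(v)\cup\{v\}$, $d(v)=|N(v)|$, and let $t(v)$ be the number of triangles containing $v$, which is the number of edges spanned by $N(v)$. A subscript names the graph when needed. For adjacent $u,v$, the \emph{codegree} $c(uv)$ is the number of common neighbors, which is the degree of $u$ in $H[N(v)]$. Thus $\sum_{u\sim v}c(uv)=2t(v)$ and $\sum_vt(v)=3t(H)$. We put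
\[
\Phi(H)=6t(H)+2m(H)=\sum_v\big(2t(v)+d(v)\big).
\]
For a function $g$ on the vertices and a vertex set $U$, let $g(U)=\sum_{v\in U}g(v)$. The symbol $\|\cdot\|$ denotes the Euclidean norm. Throughout, $r$ is a positive integer.

\subsection{The fractional chromatic number}
A \emph{fractional coloring} of $H$ assigns numbers $y_I\ge0$ to the independent sets $I$ so that $\sum_{I\ni v}y_I\ge1$ for every vertex $v$, and $\chi_f(H)$ is the minimum of $\sum_Iy_I$. A proper coloring is the case $y_I\in\{0,1\}$, so $\chi_f\le\chi$. A weight function $w\colon V(H)\to[0,\infty)$ is \emph{feasible} if $w(I)\le1$ for every independent set $I$; in particular $w_v\le1$ for all $v$. By linear programming duality, $\chi_f(H)$ is the maximum of $w(V(H))$ over feasible $w$, and a maximizer is called \emph{optimal}. Thus $\chi_f(K_r)=r$, $\chi_f(H)\ge1$ if $H$ has a vertex, and $\chi_f=0$ for the graph without vertices. The constant $1/\alpha(H)$ is feasible, so $\chi_f(H)\ge n(H)/\alpha(H)$.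

\begin{lemma}\label{lem:F}
Let $H$ be a graph with vertex set $V$.
\begin{itemize}
\item[(i)] If $V\ne\emptyset$ and $g\ge0$ on $V$, then some independent set $I$ has $g(I)\ge g(V)/\chi_f(H)$.
\item[(ii)] If $w$ is feasible and $U\subseteq V$, then $w(U)\le\chi_f(H[U])\le\chi(H[U])$. Moreover $\chi_f(H[U])\le\chi_f(H)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For an optimal fractional coloring $y$ we have $\sum_Iy_Ig(I)=\sum_vg(v)\sum_{I\ni v}y_I\ge g(V)$ and $\sum_Iy_I=\chi_f(H)$. (ii) The restriction of $w$ to $U$ is feasible for $H[U]$, and a feasible function on $H[U]$ extended by $0$ is feasible for $H$.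
\end{proof}

\subsection{Independent sets from a random order}

\begin{lemma}\label{lem:order}
Let $F$ be a graph with at least one vertex and let $a\ge0$ be a function on $V(F)$. Some independent set $I$ has $a(I)\ge\sum_ua_u/(d_F(u)+1)$. In particular, Tur\'an's bound $\alpha(F)\ge n(F)^2/(2m(F)+n(F))$ holds.
\end{lemma}

\begin{proof}
Order the vertices uniformly at random and let $I$ consist of the vertices that precede all their neighbors. Of two adjacent vertices one comes later, so $I$ is independent, and $u\in I$ with probability $1/(d_F(u)+1)$. Hence the sum is the expectation of $a(I)$. For $a\equiv1$, Cauchy--Schwarz gives $\sum_u\frac1{d_F(u)+1}\ge n(F)^2/\sum_u(d_F(u)+1)$.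
\end{proof}

\subsection{List coloring}
A list assignment $L$ gives each vertex $v$ a set $L(v)$ of colors, and an \emph{$L$-coloring} is a proper coloring in which each $v$ receives a color of $L(v)$. The \emph{list chromatic number} $\chi_\ell(H)$ is the least $k$ such that an $L$-coloring exists whenever all lists have size at least $k$. Greedy coloring gives $\chi_\ell\le d+1$ for graphs of maximum degree $d$; the following theorem gains a logarithmic factor when neighborhoods are sparse.

\begin{theorem}[Vu~\cite{Vu}]\label{thm:vu}
There is an absolute constant $K_0\ge1$ such that the following holds. If $d$ is an integer, $2\le f\le d^2$, and $H$ is a graph of maximum degree at most $d$ in which every neighborhood spans at most $d^2/f$ edges, then $\chi_\ell(H)\le K_0d/\log f$.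
\end{theorem}

Vu assumes maximum degree exactly $d$; adding a disjoint star $K_{1,d}$ reduces the form above to that case.

Our lists come from a palette of bounded size, which makes averaging over colors possible. For $\delta\in(0,1]$, an \emph{$(r,\delta)$-assignment} is a list assignment with $|L(v)|\ge\delta r$ and $L(v)\subseteq\mathcal C$ for all $v$, where $|\mathcal C|\le r$. A graph is \emph{$(r,\delta)$-list-colorable} if it has an $L$-coloring for every $(r,\delta)$-assignment $L$. This property passes to subgraphs (give the list $\mathcal C$ to the missing vertices) and to larger $\delta$, and it implies $\chi\le\lceil\delta r\rceil$ (take all lists equal to one set of $\lceil\delta r\rceil\le r$ colors). To color several vertex classes independently of each other, we split the palette.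

\begin{lemma}\label{lem:split}
Let $\delta\in(0,1]$, $k\in\{2,3\}$, and let $r$ be large in terms of $\delta$. For every $(r,\delta)$-assignment $L$ on at most $r^4$ vertices there is a partition $\mathcal C=\mathcal C_1\cup\dots\cup\mathcal C_k$ with $|L(v)\cap\mathcal C_i|\ge\delta r/(2k)$ for all $v$ and $i$.
\end{lemma}

\begin{proof}
Put each color into a uniformly random part, independently. Then $|L(v)\cap\mathcal C_i|$ is binomial with mean $\mu\ge\delta r/k$. Chernoff's inequality $\Pr(X\le\mu/2)\le e^{-\mu/8}$ bounds the probability that some pair $v,i$ fails by $3r^4e^{-\delta r/24}<1$.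
\end{proof}

\subsection{Critical graphs}
A graph is \emph{$k$-critical} if it has chromatic number $k$ and every proper subgraph has smaller chromatic number. Every graph with $\chi\ge k$ has a $k$-critical subgraph: a minimal subgraph with $\chi\ge k$ has $\chi=k$, because deleting a vertex lowers $\chi$ by at most one. For $k\ge2$ a $k$-critical graph has no isolated vertex. The only $1$-critical graph is $K_1$, the only $2$-critical graph is $K_2$, and the $3$-critical graphs are the odd cycles, since every graph that is not bipartite contains one.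

\begin{theorem}[Gallai~\cite{Gallai}; see also~\cite{Stehlik}]\label{thm:gallai}
A $k$-critical graph with connected complement and more than one vertex has at least $2k-1$ vertices.
\end{theorem}

The cycle $C_5$, whose complement is again a $5$-cycle, attains the bound for $k=3$.

\section{Triangles and the fractional chromatic number}\label{sec:frac}

\subsection{The basic inequality}
The idea is visible for a $d$-regular graph $H$ on $n$ vertices, with $\rho_0=n/\alpha(H)$ in place of $\chi_f(H)$. Apply Tur\'an's bound twice. In $H$ it gives $\alpha\ge n/(d+1)$, that is, $d\ge\rho_0-1$: \emph{degrees are large}. In the neighborhood of $v$, which has $d$ vertices and $t(v)$ edges, it gives $\alpha\,(2t(v)+d)\ge d^2$: \emph{large neighborhoods without large independent sets are dense}. Summing over $v$,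
\[
\Phi(H)=\sum_v\big(2t(v)+d\big)\ge\frac{nd^2}{\alpha}\ge\rho_0(\rho_0-1)^2 .
\]
For $K_r$ both steps are equalities. For $C_5$ the chain reads $10\ge10\ge45/8$.

In general the constant $1/\alpha$ is replaced by a feasible weight $w$. The second step, through Cauchy--Schwarz, then bounds the sum of $\sqrt{w_u}$ over a neighborhood. So the first step should produce a lower bound for the same sums, and for this we bias the random order by $\sqrt w$. For a feasible $w$ on $H$ put
\[
s_v=\sqrt{w_v},\qquad S_v=\sum_{u\sim v}s_u,\qquad x_v=s_v+S_v=\sum_{u\in N[v]}s_u .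
\]
Note that $0\le w_v\le s_v\le1$ and $\|s\|^2=w(V(H))$.

\begin{lemma}\label{lem:basic}
Let $w$ be feasible on $H$ with total weight $\rho$.
\begin{itemize}
\item[(a)] For every vertex $v$ and every $X\subseteq N(v)$ we have $\big(\sum_{u\in X}s_u\big)^2\le\sum_{u\in X}(c(uv)+1)$. In particular $S_v^2\le2t(v)+d(v)$ and $\|S\|^2\le\Phi(H)$.
\item[(b)] $\sum_{v:\,s_v>0}s_v^3/x_v\le1$.
\item[(c)] $\|x\|^2\ge\rho^3$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $X\ne\emptyset$. Lemma~\ref{lem:order} in $H[N(v)]$ and feasibility give $\sum_{u\sim v}w_u/(c(uv)+1)\le1$. By Cauchy--Schwarz,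
\[
\Big(\sum_{u\in X}s_u\Big)^2\le\sum_{u\in X}\frac{w_u}{c(uv)+1}\cdot\sum_{u\in X}(c(uv)+1)\le\sum_{u\in X}(c(uv)+1).
\]
For $X=N(v)$ the right side is $2t(v)+d(v)$, and these numbers sum to $\Phi(H)$.

(b) Give each vertex $v$ with $s_v>0$ an independent exponential random time of rate $s_v$, and the other vertices time $\infty$. Among independent exponential variables, a given one is the smallest with probability equal to its rate divided by the sum of the rates. So a vertex $v$ with $s_v>0$ precedes all its neighbors with probability $s_v/x_v$. The vertices that do so form an independent set, whose expected weight $\sum_vw_vs_v/x_v$ is at most $1$.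

(c) Summing over $v$ with $s_v>0$, H\"older's inequality with exponents $3/2$ and $3$ and part (b) give
\[
\rho=\sum s_v^2=\sum\big(s_v^3/x_v\big)^{2/3}\big(x_v^2\big)^{1/3}\le\Big(\sum s_v^3/x_v\Big)^{2/3}\Big(\sum x_v^2\Big)^{1/3}\le\|x\|^{2/3}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:frac}]
Let $w$ be optimal, with total $\rho\ge1$. By Lemma~\ref{lem:basic},
\[
\Phi(H)^{1/2}\ge\|S\|\ge\|x\|-\|s\|\ge\rho^{3/2}-\rho^{1/2}\ge0 ,
\]
and squaring gives the inequality. For $K_r$ we have $\Phi=r(r-1)(r-2)+r(r-1)=r(r-1)^2$.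
\end{proof}

Since $\rho(\rho-1)^2\ge(\rho-1)^3$ for $\rho\ge1$, every graph $H$ satisfies
\begin{equation}\label{eq:cube}
\chi_f(H)\le\Phi(H)^{1/3}+1 .
\end{equation}

\subsection{Vertices instead of edges}
The graphs that we have to color may have $r^2$ vertices and many more than $r^3$ edges, so we need a version of~\eqref{eq:cube} without the edge term. An edge that lies in a triangle can be charged to its triangles. The neighbors of $v$ along the other edges form an independent set, so their total weight is at most $1$; to bound the sum of the square roots of their weights we first discard the vertices of very small weight.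

\begin{lemma}\label{lem:vertices}
Let $H$ have $n\ge1$ vertices and $t$ triangles, let $\rho=\chi_f(H)$, let $w$ be optimal, and let $W=\{v:w_v\ge\rho/(2n)\}$. Compute $x$ in $H[W]$ from the restriction of $w$. Then
\[
w(W)\ge\rho/2,\qquad\|x\|\le\rho^{1/2}+\sqrt2\,n\rho^{-1/2}+2\sqrt{3t},\qquad\rho\le10\max\big(t^{1/3},n^{1/2}\big).
\]
\end{lemma}

\begin{proof}
The at most $n$ vertices outside $W$ have total weight at most $\rho/2$. Work in $H[W]$ and fix $v\in W$. Let $X'$ and $X''$ be the sets of neighbors $u$ of $v$ with $c(uv)=0$ and $c(uv)\ge1$. A vertex of $X'$ has no neighbor in $N(v)$, so $X'$ is independent and $w(X')\le1$. On $W$ we have $s_u=w_u/s_u\le w_u\sqrt{2n/\rho}$, so $\sum_{X'}s_u\le\sqrt{2n/\rho}$. By Lemma~\ref{lem:basic}(a), $\big(\sum_{X''}s_u\big)^2\le\sum_{X''}2c(uv)\le4t(v)$. Thus $x_v\le s_v+\sqrt{2n/\rho}+2\sqrt{t(v)}$, and the triangle inequality for $\|\cdot\|$, with $|W|\le n$ and $\sum_vt(v)\le3t$, gives the bound on $\|x\|$.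

By Lemma~\ref{lem:basic}(c) in $H[W]$ we have $\|x\|\ge(\rho/2)^{3/2}$, so one of the three terms is at least $\frac13(\rho/2)^{3/2}\ge\rho^{3/2}/8.49$. If it is the first, then $\rho\le8.49\le10\sqrt n$. If it is the second, then $\rho^2\le8.49\sqrt2\,n\le12.1n$. If it is the third, then $\rho^3\le12\cdot8.49^2\,t\le866t$.
\end{proof}

Cliques show that the term $t^{1/3}$ is needed, and the triangle-free graphs in the proof of Theorem~\ref{thm:sharp}, which have $\chi_f\ge n/\alpha\ge\frac19\sqrt{n/\log n}$, show that $n^{1/2}$ is needed up to a logarithmic factor.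

\subsection{Graphs whose triangles are spread out}
With $t\approx r^3$, Lemma~\ref{lem:vertices} gives only $\chi_f\le10r$, and $K_r$ shows that no bound $o(r)$ holds. In $K_r$ each vertex lies in about $r^2/2$ triangles. If each vertex lies in at most $\eta r^2$ triangles, then a neighborhood of size $O(r)$ is sparse and Theorem~\ref{thm:vu} gains a factor $\log(1/\eta)$. The difficulty is that degrees may be much larger than $r$. The weights repair this: most of the weight sits on vertices with $x_v=O(rs_v)$, and such a vertex has only $O(r)$ neighbors of comparable or larger weight.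

\begin{lemma}\label{lem:spread}
For every $\kappa\in(0,1]$ there are $\eta,\beta\in(0,1]$ and $r_0$ such that for $r\ge r_0$ the following holds. If $n(H)\le\beta r^2$, $t(H)\le r^3$ and $t(v)\le\eta r^2$ for all $v$, then $\chi_f(H)\le\kappa r$.
\end{lemma}

\begin{proof}
Put $\beta=\sqrt\kappa/2$ and $K=\sqrt{200/\kappa}$. Choose an integer $\ell\ge1$ with $2K2^{-\ell}\le\kappa/20$, and then $\eta\in(0,1]$ so small that
\begin{equation}\label{eq:eta}
K_0K2^{\ell+2}\big/\log\big(K^24^{\ell+1}/\eta\big)\le\kappa/20 .
\end{equation}
Suppose that $\rho=\chi_f(H)>\kappa r$, and take $w,W,x$ as in Lemma~\ref{lem:vertices}. That lemma gives $\rho\le10r$, so $\rho^{1/2}\le0.8r^{3/2}$ for $r\ge4$. Also $\sqrt2\,n(H)\rho^{-1/2}\le\sqrt2\,\beta r^2(\kappa r)^{-1/2}\le0.71r^{3/2}$ and $2\sqrt{3t(H)}\le3.47r^{3/2}$. Hence $\|x\|\le5r^{3/2}$. Let $W^*=\{v\in W:x_v\le Krs_v\}$. For $v\in W\setminus W^*$ we have $w_v\le x_v^2/(Kr)^2$, so $w(W\setminus W^*)\le25r/K^2=\kappa r/8$ and $w(W^*)\ge\rho/2-\kappa r/8>\frac38\kappa r$. We show that $\chi(H[W^*])\le\kappa r/4$, which contradicts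 Lemma~\ref{lem:F}(ii).

Since $0<s_v\le1$ on $W$, the sets $U_j=\{v\in W^*:2^{-j-1}<s_v\le2^{-j}\}$, $j\ge0$, partition $W^*$. If $v\in U_j$ has $d_i$ neighbors in $U_i$, then $d_i2^{-i-1}\le x_v\le Kr2^{-j}$, so $d_i\le2Kr2^{i-j}$. Summing a geometric series,
\begin{equation}\label{eq:geom}
v\in U_j\text{ has at most }2Kr\,2^{h-j}\text{ neighbors in }\textstyle\bigcup_{i<h}U_i .
\end{equation}
Group the classes into \emph{windows} $Z_k=\bigcup_{k\ell\le i<(k+1)\ell}U_i$, $k\ge0$, and let $v\in Z_k\cap U_j$, so that $j\ge k\ell$.

\emph{Inside a window.} By~\eqref{eq:geom} with $h=(k+1)\ell\le j+\ell$, the vertex $v$ has at most $d:=\lceil K2^{\ell+1}r\rceil\le K2^{\ell+2}r$ neighbors in $Z_k$. They span at most $\eta r^2=d^2/f$ edges, where $f=d^2/(\eta r^2)\ge K^24^{\ell+1}/\eta\ge2$, and $f\le d^2$ once $\eta r^2\ge1$. Theorem~\ref{thm:vu} and~\eqref{eq:eta} give $\chi_\ell(H[Z_k])\le\kappa r/20$.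

\emph{Earlier windows.} By~\eqref{eq:geom} with $h=(k-1)\ell\le j-\ell$, the vertex $v$ has at most $2Kr2^{-\ell}\le\kappa r/20$ neighbors in $Z_0\cup\dots\cup Z_{k-2}$. For $Z_{k-1}$ the bound is only $2Kr$, which is too large, so consecutive windows get different palettes.

Take two disjoint palettes of size $p=\lfloor\kappa r/8\rfloor$, so that $p\ge\kappa r/10$ for large $r$. Color $Z_0,Z_2,Z_4,\dots$ in this order from the first palette and $Z_1,Z_3,\dots$ from the second; only finitely many windows are nonempty. When $Z_k$ is treated, each of its vertices has lost at most $\kappa r/20$ colors of its palette to colored neighbors, so its list of available colors has size at least $\kappa r/20\ge\chi_\ell(H[Z_k])$. This colors $H[W^*]$ with $2p\le\kappa r/4$ colors.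
\end{proof}

\section{List coloring from a bounded palette}\label{sec:list}

\subsection{From fractional bounds to colorings}
We turn bounds on $\chi_f$ into colorings by removing one color class at a time. Each class should destroy a fixed proportion of both the remaining vertices and the remaining triangles, so that Lemma~\ref{lem:vertices} improves along the way. A single potential tracks both quantities.

\begin{lemma}\label{lem:step}
Let $H'$ be a graph with at least one vertex, $L'$ an $(r,\delta/2)$-assignment on $H'$, and $T,N>0$. Put $\Psi(F)=t(F)/T+n(F)/N$. Then there are a color $c$ and an independent set $I$ of vertices having $c$ in their lists such that $\Psi(H'-I)\le\big(1-\frac{\delta}{2\chi_f(H')}\big)\Psi(H')$.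
\end{lemma}

\begin{proof}
Let $g(v)=t_{H'}(v)/T+1/N$, so $g(V(H'))=3t(H')/T+n(H')/N\ge\Psi(H')$. Let $V_c$ be the set of vertices with $c$ in their lists. Then $\sum_cg(V_c)=\sum_v|L'(v)|g(v)\ge\frac{\delta r}2\Psi(H')$, and there are at most $r$ colors, so $g(V_c)\ge\frac\delta2\Psi(H')>0$ for some $c$. Lemma~\ref{lem:F} in $H'[V_c]$ gives an independent $I\subseteq V_c$ with $g(I)\ge\delta\Psi(H')/(2\chi_f(H'))$. A triangle meets $I$ in at most one vertex, so $\Psi(H'-I)=\Psi(H')-g(I)$.
\end{proof}

Given an $(r,\delta)$-assignment on $H$, a \emph{step} applies Lemma~\ref{lem:step} to the graph of uncolored vertices, colors $I$ with $c$, and deletes $c$ from all lists. After $j$ steps each list has lost at most $j$ colors, so a step is available as long as at most $\delta r/2$ steps have been made. We stop if no vertex is left. Put $\tau(\delta)=\delta^2/480$.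

\begin{lemma}\label{lem:greedy}
Let $\delta\in(0,1]$, $\tau=\tau(\delta)$, and let $r$ be large in terms of $\delta$.
\begin{itemize}
\item[(a)] If $n(H)\le\tau^2r^2$ and $t(H)\le\tau^3r^3$, then $H$ is $(r,\delta)$-list-colorable.
\item[(b)] There is $\kappa=\kappa(\delta)\in(0,1]$, independent of $r$, such that if $n(H)\le r^2$, $t(H)\le r^3$ and $\chi_f(H)\le\kappa r$, then $H$ is $(r,\delta)$-list-colorable.
\end{itemize}
\end{lemma}

\begin{proof}
(a) With the fixed bound $\chi_f\le10\tau r$, reducing $n$ from $\tau^2r^2$ to $0$ would take about $r\log r$ steps. We therefore work in phases and halve the bound on $\chi_f$ in each phase. Let $T_i=8^{-i}\tau^3r^3$ and $N_i=4^{-i}\tau^2r^2$. Phase $i\ge0$ starts with at most $T_i$ triangles and $N_i$ vertices left, so during the phase $\chi_f\le10\cdot2^{-i}\tau r$ by Lemma~\ref{lem:vertices}. Make steps with $T=T_i$, $N=N_i$ until $\Psi\le1/8$. At the start $\Psi\le2$, and each step multiplies $\Psi$ by at most $\exp(-\delta2^i/(20\tau r))$, so the phase has at most $20\log16\cdot2^{-i}\tau r/\delta+1\le56\cdot2^{-i}\tau r/\delta+1$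 steps. At its end $t\le T_i/8=T_{i+1}$ and $n\le N_i/8\le N_{i+1}$. Once $N_i<1$ all vertices are colored, and $N_i\ge1$ requires $2^i\le r$, so there are at most $\log_2r+1$ phases. The total number of steps is at most $112\tau r/\delta+\log_2r+1=\frac{112}{480}\delta r+\log_2r+1\le\delta r/2$, so all steps were available.

(b) Choose $\kappa\le1$ with $2e^{-\delta^2/(9\kappa)}\le\tau(\delta/2)^3$. Make $\lfloor\delta r/4\rfloor\ge2\delta r/9$ steps with $T=r^3$ and $N=r^2$. At the start $\Psi\le2$, and $\chi_f\le\kappa r$ throughout by Lemma~\ref{lem:F}(ii), so afterwards $\Psi\le2\exp\big(-\frac\delta{2\kappa r}\cdot\frac{2\delta r}9\big)\le\tau(\delta/2)^3$. The uncolored graph has $t\le\tau(\delta/2)^3r^3$ and $n\le\tau(\delta/2)^3r^2\le\tau(\delta/2)^2r^2$, and its lists have size at least $3\delta r/4$. Part (a) with $\delta/2$ in place of $\delta$ finishes the coloring.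
\end{proof}

\subsection{Vertices in few triangles}
The next lemma is where $r^3\log^2r$ comes from. By Theorem~\ref{thm:vu}, a graph with almost independent neighborhoods and degrees up to a small multiple of $r\log r$ needs only a small multiple of $r$ colors. At most about $m/(r\log r)\le cr^2\log r$ vertices have larger degree. As long as one vertex has many neighbors among them, its almost independent neighborhood yields a color class of size about $r\log r$, and this can happen only about $cr$ times. For the graphs of Theorem~\ref{thm:sharp} every vertex lies in no triangle, so the lemma fails if $c$ is replaced by a large constant.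

\begin{lemma}\label{lem:sparse}
For every $\delta\in(0,1)$ there are $\eta,c\in(0,1]$ and $r_0$ such that for $r\ge r_0$ the following holds. If $m(G)\le cr^3\log^2r$, $t(G)\le r^3$ and $n(G)\le r^4$, then the subgraph induced by $\{v:t_G(v)<\eta r^2\}$ is $(r,\delta)$-list-colorable.
\end{lemma}

\begin{proof}
Put $\delta_1=\delta/6$, $\lambda=\delta_1/(4K_0)$ and $c=\min(1,\delta_1^2\lambda^2/24)$. Let $\kappa=\kappa(\delta_1)$ be as in Lemma~\ref{lem:greedy}(b), and let $\eta,\beta$ be given by Lemma~\ref{lem:spread} for this $\kappa$. Write $\Lambda=\lambda r\log r$; the quantities $t(v)$ and $d(v)$ refer to $G$. Given an $(r,\delta)$-assignment $L$, split the palette into $\mathcal C_1,\mathcal C_2,\mathcal C_3$ by Lemma~\ref{lem:split}, so that $|L(v)\cap\mathcal C_i|\ge\delta_1r$ for all $v,i$. Split the vertices with $t(v)<\eta r^2$ into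
\[
M=\{t(v)\ge\Lambda\},\qquad P=\{t(v)<\Lambda,\ d(v)\le\Lambda\},\qquad Q_0=\{t(v)<\Lambda,\ d(v)>\Lambda\}.
\]
It suffices to color $M$, $P$, $Q_0$ from the lists restricted to $\mathcal C_1$, $\mathcal C_2$, $\mathcal C_3$, respectively.

\emph{The class $M$} is small: $|M|\le3t(G)/\Lambda\le3r^2/(\lambda\log r)\le\beta r^2$ for large $r$. Lemma~\ref{lem:spread} gives $\chi_f(G[M])\le\kappa r$, and Lemma~\ref{lem:greedy}(b) with $\delta_1$ colors $M$.

\emph{The class $P$.} We claim that
\begin{equation}\label{eq:vuP}
\chi_\ell(F)\le\delta_1r/2\quad\text{for every graph $F$ with $d_F(v)\le\Lambda$ and $t_F(v)\le\Lambda$ for all $v$.}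
\end{equation}
Apply Theorem~\ref{thm:vu} with $f=d=\lceil\Lambda\rceil$; neighborhoods span at most $d=d^2/f$ edges. For large $r$ we have $r\le d\le2\Lambda$, so $K_0d/\log d\le2K_0\lambda r=\delta_1r/2$. This applies to $F=G[P]$.

\emph{The class $Q_0$.} Here the edge bound enters: $|Q_0|\le2m(G)/\Lambda\le(2c/\lambda)r^2\log r$. Let $Q$ be the set of uncolored vertices of $Q_0$. Suppose that some $v\in Q$ has a set $Y$ of at least $\Lambda$ neighbors in $Q$, and that all current lists have size at least $\delta_1r/2$. The set $Y$ spans at most $t(v)<\Lambda\le|Y|$ edges, so by Lemma~\ref{lem:order} it contains an independent set $I$ with $|I|\ge|Y|/3\ge\Lambda/3$. Averaging over the at most $r$ colors, some color lies in the current lists of at least $\frac{\delta_1}2|I|\ge\delta_1\Lambda/6$ vertices of $I$. Give it to these vertices and delete it from all lists. The number of such rounds is at most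
\[
\frac{|Q_0|}{\delta_1\Lambda/6}\le\frac{12cr}{\delta_1\lambda^2}\le\frac{\delta_1r}2 ,
\]
so the lists never drop below $\delta_1r/2$, and the process ends only when $G[Q]$ has maximum degree below $\Lambda$. Then~\eqref{eq:vuP} colors $G[Q]$ from the remaining lists.
\end{proof}

\section{Critical graphs with few vertices}\label{sec:small}

A critical graph with barely more than $r$ vertices is, by Gallai's theorem, a large clique joined to a small graph, and then~\eqref{eq:join} counts its triangles.

\begin{proposition}\label{prop:small}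
Let $G$ be an $r$-critical graph with $n(G)\le1.1r$. Then $G=K_r$, or $G=K_{r-3}\vee C_5$, or $t(G)>\binom r3+r^2-5r+5$.
\end{proposition}

\begin{proof}
Vertices in different components of the complement of $G$ are adjacent in $G$. Hence $G=K_a\vee H_1\vee\dots\vee H_j$, where $K_a$ collects the one-vertex components and each $H_i$ has more than one vertex and connected complement. If $j=0$, then $G=K_r$. Let $j\ge1$, $r_i=\chi(H_i)$ and $n_i=n(H_i)$. Replacing $H_i$ in the join by a proper subgraph $H_i'$ gives a proper subgraph of $G$, whose chromatic number $r-r_i+\chi(H_i')$ is less than $r$. So $H_i$ is $r_i$-critical. It is neither $K_1$ nor $K_2$, whose complement is disconnected, so $r_i\ge3$, and $n_i\ge2r_i-1$ by Theorem~\ref{thm:gallai}.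

Let $F=H_1\vee\dots\vee H_j$, $k=\chi(F)=\sum r_i$ and $p=n(F)-k$. Then $r=a+k$ and $p=n(G)-r\le0.1r$, while
\[
p=\sum_i(n_i-r_i)\ge\sum_i(r_i-1)\ge\max\big(2j,\tfrac23k\big).
\]
If $p=2$, then $j=1$, $r_1=3$ and $n_1=5$, so $H_1$ is an odd cycle on five vertices and $G=K_{r-3}\vee C_5$. Let $p\ge3$. Then $r\ge30$, $k\le\frac32p\le0.15r$ and $a\ge0.85r$. In~\eqref{eq:join} use $m(F)\ge\binom k2$ from~\eqref{eq:edges}, $t(F)\ge0$ and $\binom k3\le k^3/6\le pk^2/4$. This gives $t(G)-\binom r3\ge p\big(\binom a2-k^2/4\big)$. Now $\binom a2\ge\frac12\cdot0.85r\,(0.85r-1)\ge0.361r^2-0.425r\ge0.346r^2$ and $k^2/4\le0.006r^2$. Therefore $t(G)-\binom r3\ge3\cdot0.34r^2>r^2-5r+5$.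
\end{proof}

\section{Proof of Theorem~\ref{thm:strong}}\label{sec:proof}

It remains to bound the number of vertices.

\begin{proposition}\label{prop:few}
There are absolute constants $c>0$ and $r_0$ such that for $r\ge r_0$, every $r$-critical graph $G$ with $m(G)\le cr^3\log^2r$ and $t(G)\le r^3/6+r^2$ has $n(G)\le1.1r$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:strong} from Propositions~\ref{prop:small} and~\ref{prop:few}]
Let $b=\binom r3+r^2-5r+5\le r^3/6+r^2$, which equals $t(K_{r-3}\vee C_5)$ by~\eqref{eq:c5}. Suppose that $G\not\supseteq K_r$ and $t(G)\le b$. An $r$-critical subgraph $G'$ of $G$ has $m(G')\le m(G)$ and $t(G')\le b$, so $n(G')\le1.1r$, and Proposition~\ref{prop:small} leaves only $G'=K_{r-3}\vee C_5$. Hence $G\supseteq K_{r-3}\vee C_5$ and $t(G)=b$. The last assertion follows since $b>\binom r3$ for $r\ge4$.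
\end{proof}

The rest of the section proves Proposition~\ref{prop:few}.

\subsection{Constants}
Let $\eta_1,\beta_1$ be the constants $\eta,\beta$ of Lemma~\ref{lem:spread} for $\kappa=1/4$, and let $\gamma=\sqrt{\eta_1}/3$. Put
\[
q=\min\big(10^{-16},\sqrt{\gamma/68}\big),\qquad\xi=5q,\qquad\sigma=q^2,\qquad\theta=\sigma^8,\qquad\varepsilon=\theta^2/20,
\]
and let $\eta,c$ be the constants of Lemma~\ref{lem:sparse} for $\delta=\varepsilon$. Thus $\varepsilon\ll\theta\ll\sigma\ll q$, and
\begin{equation}\label{eq:const}
68\sigma\le\gamma,\qquad8\sigma^6\le\gamma,\qquad3\xi\le1.5\cdot10^{-15}<69120^{-3}=\tau(1/12)^3 .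
\end{equation}
All these constants are absolute, and $r$ is taken large in terms of them. Let $G$ be as in the proposition. It has no isolated vertex, so $n(G)\le2m(G)\le r^4$, and $3t(G)\le r^3$; thus Lemma~\ref{lem:sparse} applies to $G$.

\subsection{The dense part}
Let $D=\{v:t_G(v)\ge\eta r^2\}$ and $H=G[D]$. Then $n(H)\le3t(G)/(\eta r^2)\le r/\eta$, so
\begin{equation}\label{eq:budget}
2m(H)\le r^2/\eta^2,\qquad\Phi(H)\le r^3+6r^2+r^2/\eta^2 .
\end{equation}
In particular, for each fixed $\mu>0$ and large $r$ we have $2m(H)\le\mu r^3$ and $\Phi(H)\le(1+\mu)r^3$. By Lemma~\ref{lem:sparse}, $\chi(G-D)\le\varepsilon r+1$, and therefore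
\begin{equation}\label{eq:chiH}
\chi(H)\ge r-\varepsilon r-1\ge(1-2\varepsilon)r .
\end{equation}

\subsection{The fractional chromatic number of the dense part}
Let $\rho=\chi_f(H)$. We claim that
\begin{equation}\label{eq:rho}
(1-\theta)r<\rho\le(1+\theta)r .
\end{equation}
The upper bound follows from~\eqref{eq:cube} and~\eqref{eq:budget}. For the lower bound we color $H$ greedily and follow $y=\Phi^{1/3}$. An independent set can be chosen to meet a fraction $3/\chi_f$ of the triangles, so $y$ drops by about $y/\chi_f$, where $\chi_f\le\min(\rho,y+1)$. In continuous time, $y$ falls from $r$ to $\rho$ in time $\rho\log(r/\rho)$ and from $\rho$ to $0$ in time $\rho$. For $\rho=(1-\theta)r$ the total is $h(\theta)r$ with $h(\theta)=(1-\theta)(1-\log(1-\theta))$. Since $h(0)=1$ and $h'(\theta)=\log(1-\theta)\le-\theta$, we have $h(\theta)\le1-\theta^2/2$. The gain is quadratic in $\theta$, which explains the choice of $\varepsilon$.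

Suppose then that $\rho\le(1-\theta)r$, and let $\nu=\tau(\varepsilon)$. Start with $H'=H$ and repeat the following as long as $\Phi=\Phi(H')>\nu^3r^3$. Let $g(v)=6t_{H'}(v)+2d_{H'}(v)$. Then $g(V(H'))=18t(H')+4m(H')=3\Phi-2m(H')\ge(3-\varepsilon)\Phi$, because $2m(H')\le r^2/\eta^2\le\varepsilon\nu^3r^3$. By Lemma~\ref{lem:F}(i) some independent $I$ has $g(I)\ge(3-\varepsilon)\Phi/\rho'$, where $\rho'=\chi_f(H')$. Triangles and edges meet $I$ at most once, so $\Phi(H'-I)=\Phi-g(I)$. Give $I$ a new color and delete it. With $y=\Phi^{1/3}$ and $(1-a)^{1/3}\le1-a/3$ for $a\le1$, the new value satisfies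
\[
y'\le y\Big(1-\frac{1-\varepsilon/3}{\rho'}\Big).
\]
From $\rho'\le\rho\le(1-\theta)r$ we get $y'\le y\exp\big(-\frac{1-\varepsilon}{(1-\theta)r}\big)$. From $\rho'\le y+1$, which is~\eqref{eq:cube}, and $y>\nu r\ge2/\varepsilon$ we get $y-y'\ge(1-\frac\varepsilon3)\frac y{y+1}\ge(1-\frac\varepsilon3)(1-\frac\varepsilon2)\ge1-\varepsilon$. Initially $y\le(1+\varepsilon)r$. By the first bound, at most $\frac{(1-\theta)r}{1-\varepsilon}\big(\varepsilon-\log(1-\theta)\big)+1$ rounds bring $y$ to at most $(1-\theta)r$. By the second, at most $\frac{(1-\theta)r}{1-\varepsilon}+1$ further rounds bring it to at most $\nu r$. The remaining graph has $t\le\nu^3r^3$ and $n\le r/\eta\le\nu^2r^2$, so Lemma~\ref{lem:greedy}(a) with $\delta=\varepsilon$ colors it with at most $\varepsilon r+1$ colors. Altogether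
\[
\chi(H)\le\frac{h(\theta)+\varepsilon}{1-\varepsilon}\,r+\varepsilon r+3\le\Big(1-\frac{\theta^2}2+\frac{2\varepsilon}{1-\varepsilon}+\varepsilon\Big)r+3\le\Big(1-\frac{\theta^2}2+4\varepsilon\Big)r .
\]
As $6\varepsilon=0.3\theta^2<\theta^2/2$, this is less than $(1-2\varepsilon)r$, contradicting~\eqref{eq:chiH}. This proves~\eqref{eq:rho}.

From now on $w$ is an optimal weight on $H$, with $s,S,x$ computed in $H$. Until Section~\ref{sec:extend}, $d(u)$, $t(u)$ and $N[u]$ refer to $H$. For $H=K_r$ we would have $w\equiv1$; the aim is to find about $r$ vertices of weight close to $1$, almost all pairs of which are adjacent.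

\subsection{Near equality in H\"older's inequality}
By Lemma~\ref{lem:basic}(a), $\|x\|\le\Phi(H)^{1/2}+\rho^{1/2}$, so $\|x\|^2\le(1+\theta)r^3$ by~\eqref{eq:budget}. Hence Lemma~\ref{lem:basic}(c) is nearly tight, and $x$ should be nearly proportional to $s$. To quantify this we use the inequality of means behind H\"older's inequality together with its remainder: for $a,b>0$,
\[
\frac23\cdot\frac{a^3}b+\frac13b^2-a^2=\frac{2a^3-3a^2b+b^3}{3b}=\frac{(a-b)^2(2a+b)}{3b}\ge\frac13(a-b)^2 .
\]
Take $a=s_v$ and $b=x_v/r$ for $s_v>0$; for $s_v=0$ we have $\frac13b^2=\frac13(a-b)^2$. Summing over $v$ and using Lemma~\ref{lem:basic}(b) and~\eqref{eq:rho},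
\[
\frac13\sum_v\Big(s_v-\frac{x_v}r\Big)^2\le\frac23r+\frac{\|x\|^2}{3r^2}-\rho\le\frac23r+\frac{1+\theta}3r-(1-\theta)r=\frac43\theta r ,
\]
that is,
\begin{equation}\label{eq:xrs}
\|x-rs\|\le2\sqrt\theta\,r^{3/2}.
\end{equation}

\subsection{Deleting a closed neighborhood}
Inequality~\eqref{eq:xrs} alone does not force weights near $1$. On $\alpha$ disjoint copies of $K_r$ the weight $w\equiv1/\alpha$ is feasible of total $r$, hence optimal, and $x=rs$ exactly. This graph has $\alpha$ times too many triangles, and what distinguishes it from $H$ is that deleting one clique $N[v]$ does not lower $\chi_f$. We therefore compare $\rho$ with $\chi_f(H_v)$, where $H_v=H-N[v]$.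

If $I$ is independent in $H_v$, then $I\cup\{v\}$ is independent in $H$, so $w(I)\le1-w_v$. If $w_v<1$, then $w/(1-w_v)$ is feasible on $H_v$; if $w_v=1$, then $w$ vanishes on $H_v$. In both cases $\rho-w(N[v])\le(1-w_v)\chi_f(H_v)$. Thus the \emph{excess} $e_v=w(N[v])-\rho w_v$ satisfies
\begin{equation}\label{eq:excess}
e_v\ge(1-w_v)\big(\rho-\chi_f(H_v)\big)\ge0,\qquad\text{so}\qquad w(N[v])\ge\rho w_v .
\end{equation}
On average the excess is small. Exchanging the order of summation, $\sum_vs_vw(N[v])=\sum_uw_ux_u$, so
\[
\sum_vs_ve_v=\sum_uw_u(x_u-rs_u)+(r-\rho)\sum_us_u^3 .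
\]
Since $\|w\|^2\le\rho$ and $\sum_us_u^3\le\rho$, Cauchy--Schwarz, \eqref{eq:rho} and~\eqref{eq:xrs} give
\begin{equation}\label{eq:avg}
\sum_vs_ve_v\le2\sqrt{\theta(1+\theta)}\,r^2+\theta(1+\theta)r^2\le4\sqrt\theta\,r^2 .
\end{equation}

\subsection{Intermediate weights are negligible}
Let $s_v\ge\sigma$. We show that $N[v]$ meets a fixed fraction of the triangles of $H$, so that $\chi_f(H_v)$ is noticeably below $\rho$; by~\eqref{eq:excess} the excess is then large unless $w_v\approx1$. By~\eqref{eq:excess}, $w(N[v])\ge(1-\theta)\sigma^2r$. Write $S=rs+(x-rs)-s$ and apply the triangle inequality on the coordinates in $N[v]$. Since $\sqrt\theta=\sigma^4$,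
\[
\Big(\sum_{u\in N[v]}S_u^2\Big)^{1/2}\ge r\,w(N[v])^{1/2}-2\sqrt\theta\,r^{3/2}-\rho^{1/2}\ge\big(\sqrt{1-\theta}-2\sigma^3\big)\sigma r^{3/2}-\sqrt{2r}\ge0.8\,\sigma r^{3/2}.
\]
At least $\frac13\sum_{u\in N[v]}t(u)$ triangles of $H$ meet $N[v]$, and $2t(u)\ge S_u^2-d(u)$ by Lemma~\ref{lem:basic}(a). So
\[
6\big(t(H)-t(H_v)\big)\ge\sum_{u\in N[v]}\big(S_u^2-d(u)\big)\ge0.64\sigma^2r^3-2m(H)\ge0.6\sigma^2r^3 .
\]
Now the triangle budget is used a second time: by~\eqref{eq:budget}, $\Phi(H_v)\le\Phi(H)-0.6\sigma^2r^3\le(1-\sigma^2/2)r^3$. By~\eqref{eq:cube}, $\chi_f(H_v)\le(1-\sigma^2/6)r+1\le(1-\sigma^2/7)r$. As $\theta=\sigma^8\le\sigma^2/56$, \eqref{eq:excess} gives $e_v\ge(1-w_v)(\sigma^2/7-\theta)r\ge(1-w_v)\sigma^2r/8$. All $e_v$ are nonnegative, so~\eqref{eq:avg} yields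
\begin{equation}\label{eq:inter}
\sum_{v:\,s_v\ge\sigma}s_v(1-w_v)\le\frac{8}{\sigma^2r}\cdot4\sigma^4r^2=32\sigma^2r .
\end{equation}

\subsection{A near-clique on about $r$ vertices}
We must still exclude that all the weight sits on vertices with $s_v<\sigma$. The bound $n(H)\le r/\eta$ is too weak for this, since $\eta$ was chosen after $\sigma$. Instead we use the threshold $\eta_1$, which was fixed first. Let $D_1=\{v\in D:t(v)\ge\eta_1r^2\}$, so $|D_1|\le3t(H)/(\eta_1r^2)\le r/\eta_1$. The graph $H[D\setminus D_1]$ has at most $r/\eta\le\beta_1r^2$ vertices, so Lemmas~\ref{lem:spread} and~\ref{lem:F}(ii) give $w(D\setminus D_1)\le r/4$, and $w(D_1)\ge r/2$. By H\"older's inequality $w(D_1)\le\big(\sum_{D_1}s_v^3\big)^{2/3}|D_1|^{1/3}$, so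
\[
\sum_vs_v^3\ge(r/2)^{3/2}(\eta_1/r)^{1/2}\ge\gamma r .
\]
Let $A_0=\{v\in D:w_v\ge1-\sigma\}$. Vertices with $s_v<\sigma$ contribute at most $\sigma\rho\le2\sigma r$ to $\sum s_v^3$. Vertices with $s_v\ge\sigma$ and $w_v<1-\sigma$ satisfy $s_v^3\le s_v\le s_v(1-w_v)/\sigma$, and contribute at most $32\sigma r$ by~\eqref{eq:inter}. With~\eqref{eq:const},
\[
|A_0|\ge\sum_{v\in A_0}s_v^3\ge\gamma r-34\sigma r\ge\gamma r/2 .
\]

One well-behaved heavy vertex determines where almost all the weight is. By~\eqref{eq:xrs} and averaging, some $v_0\in A_0$ has $(x_{v_0}-rs_{v_0})^2\le4\theta r^3/|A_0|\le8\theta r^2/\gamma\le\sigma^2r^2$, using $8\sigma^6\le\gamma$. Hence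
\[
\sum_{u\in N[v_0]}s_u=x_{v_0}\le(1+\sigma)r,\qquad\sum_{u\in N[v_0]}s_u^2=w(N[v_0])\ge(1-\theta)(1-\sigma)r\ge(1-2\sigma)r,
\]
the second bound by~\eqref{eq:excess}. Subtracting, $\sum_{u\in N[v_0]}s_u(1-s_u)\le3\sigma r$. Let
\[
A=\{u\in D:s_u\ge1-q\}.
\]
For $u\notin A$ we have $w_u\le s_u\le s_u(1-s_u)/q$, so $w(N[v_0]\setminus A)\le3\sigma r/q=3qr$, and
\[
|A|\ge w(A)\ge(1-2\sigma-3q)r\ge(1-\xi)r .
\]
For $u\in A$ we have $w_u\ge1-2q$. Hence $|A|\le(1+\theta)r/(1-2q)\le(1+\xi)r$, as $(1+5q)(1-2q)\ge1+\theta$. Moreover~\eqref{eq:excess} gives $w(N[u])\ge(1-\theta)(1-2q)r\ge(1-\xi)r$, so $w(A\setminus N[u])\le\rho-(1-\xi)r\le2\xi r$, and each vertex of $A$ has weight at least $1/2$. In summary,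
\begin{equation}\label{eq:A}
(1-\xi)r\le|A|\le(1+\xi)r,\qquad|A\setminus N[u]|\le4\xi r\ \text{ for all }u\in A .
\end{equation}

\subsection{Extending a coloring}\label{sec:extend}
We return to $G$; note that $G[A]=H[A]$. The near-clique uses up almost all triangles. Choosing the vertices of a triangle in $A$ one after another, \eqref{eq:A} and $\xi r\ge2$ give
\[
6t(G[A])\ge|A|\,(|A|-1-4\xi r)(|A|-2-8\xi r)\ge(1-\xi)(1-6\xi)(1-10\xi)r^3\ge(1-17\xi)r^3 .
\]
Since $t(G)\le r^3/6+r^2$, at most $\frac{17}6\xi r^3+r^2\le3\xi r^3$ triangles of $G$ are not contained in $A$.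

A vertex outside $A$ with many neighbors in $A$ creates many such triangles, so there are few of these vertices. Let $B=\{v\in V(G)\setminus A:|N_G(v)\cap A|\ge r/2\}$. For $v\in B$ and $X=N_G(v)\cap A$, each vertex of $X$ has at least $|X|-1-4\xi r$ neighbors in $X$, so $X$ spans at least $\frac r4\big(\frac r2-1-4\xi r\big)\ge r^2/10$ edges. Each of them forms a triangle with $v$ whose only vertex outside $A$ is $v$, so different $v$ give different triangles. Hence $|B|\,r^2/10\le3\xi r^3$, that is, $|B|\le30\xi r$.

Every other vertex has few neighbors in $A\cup B$, so it keeps a long list in any coloring of $A\cup B$. Let $R=V(G)\setminus(A\cup B)$ and suppose that $R\ne\emptyset$. By criticality, $G[A\cup B]$ has a proper coloring with colors $1,\dots,r-1$. For $v\in R$ let $L(v)$ be the set of these colors not used on its neighbors in $A\cup B$. Then $|L(v)|\ge r-1-r/2-30\xi r\ge r/3$. By Lemma~\ref{lem:split} with $\delta=1/3$ and $k=2$, the palette splits into $\mathcal C_1,\mathcal C_2$ with $|L(v)\cap\mathcal C_i|\ge r/12$ for all $v\in R$. The graph $G[R\cap D]$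 has at most $r/\eta\le\tau(1/12)^2r^2$ vertices and, by~\eqref{eq:const}, at most $3\xi r^3\le\tau(1/12)^3r^3$ triangles, so Lemma~\ref{lem:greedy}(a) colors it from the lists $L(v)\cap\mathcal C_1$. The graph $G[R\setminus D]$ is a subgraph of $G-D$, which is $(r,\varepsilon)$-list-colorable by Lemma~\ref{lem:sparse}; as $\varepsilon\le1/12$, it can be colored from the lists $L(v)\cap\mathcal C_2$. Together these colorings form a proper coloring of $G$ with $r-1$ colors, which contradicts $\chi(G)=r$. This is the step for which Lemmas~\ref{lem:greedy} and~\ref{lem:sparse} are needed in list form, and it fails without criticality, since isolated vertices could be added to $G$ at will.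

Hence $V(G)=A\cup B$ and $n(G)\le(1+31\xi)r\le1.1r$. This proves Proposition~\ref{prop:few}, and with it Theorems~\ref{thm:strong} and~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{FTZ}
Jacob Fox, Jonathan Tidor, Shengtong Zhang, \emph{Triangle Ramsey numbers of complete graphs}, arXiv:2312.06895 (2023).

\bibitem{Gallai}
Gallai, \emph{Kritische Graphen II}, 1963.

\bibitem{Kim}
Kim, Random Structures Algorithms 7 (1995).

\bibitem{Stehlik}
Stehl\'{\i}k, J. Combin. Theory Ser. B 89 (2003).

\bibitem{Vu}
V. Vu, Combin. Probab. Comput. 11 (2002) 103--111.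

\end{thebibliography}
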